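# Counting homomorphisms from graphs of bounded cliquewidth

## Six-cycle against two triangles

Throughout, graphs are finite and simple. For graphs $F$ and $G$, let $\mathrm{Hom}(F,G)$ be the set of homomorphisms from $F$ to $G$, that is, of maps $h\colon V(F)\to V(G)$ with $h(u)h(v)\in E(G)$ whenever $uv\in E(F)$, and let $\hom(F,G)$ be their number.

Take the cycle $C_6$ and the graph $2C_3$ consisting of two disjoint triangles. They have the same number of vertices and edges, so $\hom(K_1,\cdot)=6$ and $\hom(K_2,\cdot)=12$ for both. Let us test them with other graphs.

*Trees.* Let $F$ be a tree on $m$ vertices. Map one vertex anywhere, in $6$ ways, and then add the other vertices one at a time as leaves. Each new leaf must go to a neighbor of a vertex that is already placed, so it has $2$ choices. Both graphs receive $6\cdot 2^{m-1}$ homomorphisms.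

*The four-cycle.* A homomorphism from $C_4$ is a closed walk of length $4$ with a chosen start. In a cycle of length $\ell\ge 3$ such a walk is a start vertex and four steps $\pm1$ whose sum is divisible by $\ell$. The possible sums are $-4,-2,0,2,4$. For $\ell=6$ and for $\ell=3$ only the sum $0$ is divisible by $\ell$, and $\binom42=6$ step sequences have sum $0$. Both graphs receive $6\cdot 6=36$ homomorphisms.

*The triangle.* Three steps $\pm1$ have sum $\pm1$ or $\pm3$. None of these is divisible by $6$, so $\hom(K_3,C_6)=0$. For $\ell=3$ the sums $3$ and $-3$ work, so $\hom(K_3,2C_3)=6\cdot2=12$.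

So trees do not see the difference, $C_4$ does not see it, and $K_3$ does.

**Definition.** Two graphs $G$ and $H$ are *homomorphism indistinguishable* over a graph class $\mathcal F$, written $G\equiv_{\mathcal F}H$, if $\hom(F,G)=\hom(F,H)$ for every $F\in\mathcal F$.

With this definition, $C_6$ and $2C_3$ are indistinguishable over trees but not over a class that contains $K_3$. A theorem of Lovász (1967) says that $G$ and $H$ are isomorphic if and only if they are homomorphism indistinguishable over the class of all graphs. So one may ask of any smaller class whether it still determines graphs up to isomorphism. The class of this lecture contains all complete graphs and all complete bipartite graphs: it is the class of graphs of cliquewidth at most $k$. The question appears in Daniel Neuen and Tim Seppelt, "Distinguishing Graphs by Counting Homomorphisms from Sparse Graphs", arXiv:2601.18602 (2026):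

*For fixed $k\ge2$, are there non-isomorphic graphs that are homomorphism indistinguishable over all graphs of cliquewidth at most $k$?*

## Cliquewidth, treewidth, and the statements

**Definition (cliquewidth).** The *cliquewidth* of $F$ is the minimum number $k$ of labels $\{1,\dots,k\}$ such that $F$, after forgetting the labels, can be built with four operations: create a single vertex with label $i$; take the disjoint union of two labelled graphs; for $i\ne j$, add all edges between vertices labelled $i$ and vertices labelled $j$ (a *join*); relabel every vertex with label $i$ to label $j$. A recipe of this kind is a *$k$-expression*. We write $\mathcal F_k$ for the class of graphs of cliquewidth at most $k$.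

With one label no edge can ever be created, so we assume $k\ge2$. Two labels suffice for $K_n$: keep the current clique on label $1$, add a vertex with label $2$, join $1$ and $2$, relabel $2\to1$, repeat. They also suffice for $K_{a,b}$: create $a$ vertices labelled $1$ and $b$ vertices labelled $2$, and join. For the path $abcd$, here is an expression with three labels. Create $a$ with label $1$ and $b$ with label $2$ and join; add $c$ with label $3$ and join $2,3$; relabel $2\to1$, so that label $1$ now means "finished"; add $d$ with label $2$ and join $2,3$. Relabelling to a "finished" label will return at the end of the lecture.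

**Definition (treewidth).** A *tree decomposition* of $F$ is a tree $T$ with a *bag* $\beta(x)\subseteq V(F)$ for each node $x$, such that every vertex and every edge of $F$ lies in some bag, and for each vertex $a$ the set $\{x:a\in\beta(x)\}$ is connected in $T$. Its *width* is the largest bag size minus $1$, and the *treewidth* of $F$ is the least width of a tree decomposition. We write $\mathcal{TW}_t$ for the class of graphs of treewidth at most $t$.

The class $\mathcal{TW}_1$ consists of the forests. A cycle with vertices $1,\dots,n$ has a decomposition of width $2$ with bags $\{1,i,i+1\}$ along a path. Since $K_n$ has treewidth $n-1$ and lies in $\mathcal F_2$, no class $\mathcal{TW}_t$ contains $\mathcal F_2$.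

**Definition.** A graph is *$C_4$-free* if it has no subgraph $C_4$, induced or not. Equivalently, any two distinct vertices have at most one common neighbor.

**Theorem 1.** For every $k\ge2$ there are non-isomorphic graphs $G,H$ with $G\equiv_{\mathcal F_k}H$. They can be chosen bipartite and $C_4$-free, hence also indistinguishable over all non-bipartite graphs.

So the answer is yes. The proof splits into two theorems that do not interact.

**Theorem 2 (transfer).** Let $k\ge2$. For every $F\in\mathcal F_k$ there are finitely many graphs $F_r$ of treewidth at most $k$ and integers $c_r$ with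
$$\hom(F,G)=\sum_r c_r\hom(F_r,G)\qquad\text{for all $C_4$-free graphs }G .$$
Hence for $C_4$-free $G,H$: if $G\equiv_{\mathcal{TW}_k}H$, then $G\equiv_{\mathcal F_k}H$.

**Theorem 3.** For every $k\ge2$ there are non-isomorphic bipartite $C_4$-free graphs $G,H$ with $G\equiv_{\mathcal{TW}_k}H$.

*Proof of Theorem 1 from Theorems 2 and 3.* Take $G,H$ from Theorem 3. They are $C_4$-free and $G\equiv_{\mathcal{TW}_k}H$, so $G\equiv_{\mathcal F_k}H$ by Theorem 2, while $G\not\cong H$. A homomorphism from $F$ to a bipartite graph, composed with a $2$-coloring of that graph, is a $2$-coloring of $F$. So for non-bipartite $F$ we have $\hom(F,G)=0=\hom(F,H)$. $\square$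

Two strengthenings, Theorems 4 and 5, are stated and proved in the last two sections.

## Complete bipartite graphs in $C_4$-free graphs

Why did $C_4=K_{2,2}$ fail to separate $C_6$ from $2C_3$? Let $G$ be any $C_4$-free graph, let $a,b\ge1$, and let $A,B$ be the sides of $K_{a,b}$. A map $h$ is a homomorphism if and only if every vertex of $h(A)$ is adjacent to every vertex of $h(B)$. Then $h(A)$ and $h(B)$ are disjoint, as $G$ has no loops. If both had two elements, they would contain a $C_4$. So one of them is a single point. If $h(A)=\{x\}$, then $B$ goes anywhere into the neighborhood $N_G(x)$, which gives $\sum_x\deg(x)^b$ maps. Similarly $\sum_y\deg(y)^a$ maps have $h(B)$ a single point. The maps for which both sides collapse are counted twice; there is one for each ordered pair $(x,y)$ with $xy\in E(G)$. Hence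
$$\hom(K_{a,b},G)=\hom(K_{1,b},G)+\hom(K_{1,a},G)-\hom(K_2,G)\qquad\text{for $C_4$-free }G. \tag{1}$$
For $C_6$ and $a=b=2$ this gives $24+24-12=36$, as found above. On $C_4$-free graphs, counts from complete bipartite graphs, whatever their treewidth, are combinations of counts from trees.

The hypothesis matters. In $C_4$ itself, four steps $\pm1$ close up when their sum is $0$ or $\pm4$, which gives $8$ sequences and $\hom(C_4,C_4)=32$, while the right side of (1) is $16+16-8=24$. As a consequence, $C_8$ and $2C_4$, which are $2$-regular on $8$ vertices and so agree on all trees, are separated by $K_{2,2}$: the counts are $8\cdot6=48$ and $8\cdot8=64$.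

How would one extend (1) to all of $\mathcal F_k$? The natural attempt is to follow the $k$-expression and keep, for each label $l$, enough information about the image $h(A_l)$ of the set $A_l$ of vertices labelled $l$. Disjoint unions and relabellings are easy. The join of $i$ and $j$ asks that $h(A_i)$ and $h(A_j)$ be completely adjacent, and in a general graph $G$ this needs the two sets themselves. They can be arbitrarily large, and a bag of size $k+1$ holds only $k+1$ vertices. This is the first point where the attempt stops, and the argument for (1) passes it on $C_4$-free graphs: one of the two sets is a point $x$, and the other is contained in $N_G(x)$. So it seems enough to remember, for each label, a vertex $v_l$ and one of the conditions "$h(A_l)\subseteq\{v_l\}$" and "$h(A_l)\subseteq N_G(v_l)$".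

There is a second difficulty. A label can take part in many joins. With labels $1,2,3$, create $b$ vertices labelled $2$, and then repeat $m$ times: create $a$ vertices labelled $1$, join $1$ and $2$, relabel $1\to3$. If in round $r$ the vertices labelled $1$ collapse to $x_r$, the accumulated condition is
$$h(A_2)\subseteq N_G(x_1)\cap\dots\cap N_G(x_m),$$
and listing $x_1,\dots,x_m$ takes unboundedly many variables. Here $C_4$-freeness helps a second time. Either all $x_r$ are equal, and one neighborhood describes the condition, or the intersection has at most one element, and $h(A_2)$ is a point. In both cases one vertex is enough. These two uses of $C_4$-freeness are all that Theorem 2 needs; the rest is careful counting of variables.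

## Functions computed by labelled graphs of small treewidth

Fix $k\ge2$. This section sets up the language in which "at most $k+1$ variables in use" becomes "treewidth at most $k$". We write $[\cdot]$ for the indicator with values $0,1$, and $[k]=\{1,\dots,k\}$.

**Definition ($I$-graphs and $\mathcal A_I$).** Let $I$ be a finite set with $|I|\le k+1$. An *$I$-graph* is a pair $(F,u)$ of a graph $F$ and a map $u\colon I\to V(F)$, not necessarily injective, such that $F$ has a tree decomposition of width at most $k$ with some bag containing $u(I)$. For a graph $G$ and $v\in V(G)^I$ put
$$(F,u)_G(v)=\#\{h\in\mathrm{Hom}(F,G):h(u(i))=v_i\text{ for all }i\in I\}.$$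
Let $\mathcal A_I$ be the set of all families $f=(f_G)_G$ of functions $f_G\colon V(G)^I\to\mathbb Z$ that are finite $\mathbb Z$-linear combinations of such functions, where the coefficients and the $I$-graphs do not depend on $G$.

For example, let $F$ be a star with $b$ leaves, $I=\{1\}$, and $u(1)$ the center. Then $(F,u)_G(v)=\deg(v_1)^b$. Forgetting the label gives $\sum_x\deg(x)^b=\hom(K_{1,b},G)$. In general, the elements of $\mathcal A_\emptyset$ are exactly the combinations $\sum_rc_r\hom(F_r,\cdot)$ with $F_r\in\mathcal{TW}_k$. (The empty graph is allowed as $F$ when $I=\emptyset$; it has one homomorphism to every graph. The empty combination gives $0\in\mathcal A_I$.)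

The sets $\mathcal A_I$ are closed under sums and integer multiples by definition. We need four more facts, in which all index sets have size at most $k+1$.

**(a) Basic functions.** *This supplies the building blocks.* The constant $1$, and for $i\neq j$ in $I$ the functions $[v_i=v_j]$ and $[v_iv_j\in E(G)]$, are in $\mathcal A_I$. Take the edgeless graph on $I$ with $u=\mathrm{id}$; then the same with $i$ and $j$ identified; then the same with the edge $ij$ added instead. Each has at most $k+1$ vertices, so a single bag suffices.

**(b) Products.** *This lets us impose conditions simultaneously.* If $f,g\in\mathcal A_I$, then $fg\in\mathcal A_I$. By bilinearity we may take $f,g$ given by $(F_1,u_1)$ and $(F_2,u_2)$. Take the disjoint union of $F_1$ and $F_2$, identify $u_1(i)$ with $u_2(i)$ for all $i\in I$, and delete parallel edges; let $q$ be the quotient map. A pair $(h_1,h_2)$ counted by the product satisfies $h_1(u_1(i))=v_i=h_2(u_2(i))$, so it is constant on the identified classes, and such pairs correspond to homomorphisms of the quotient that send the $i$-th label vertex to $v_i$. If the quotient has a loop, there are none, because $G$ has no loops, so the product is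 $0\in\mathcal A_I$.

Otherwise we need a tree decomposition of the quotient. Apply $q$ to all bags of the two given decompositions. Let $t_1,t_2$ be nodes whose bags contained $u_1(I)$ and $u_2(I)$, and connect $t_1$ and $t_2$ through a new node $t$ with bag $q(u_1(I)\cup u_2(I))$. Since $q(u_1(i))=q(u_2(i))$, this bag has at most $|I|\le k+1$ elements, and no other bag has grown. Edges are covered. For connectivity, only label vertices are identified. The node set of a class of label vertices consists of $t$ and of subtrees each of which contains $t_1$ or $t_2$, so it is connected; the node set of any other vertex is unchanged. The bag of $t$ contains all label vertices, as required.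

**(c) Substitution.** *This lets us rename variables, set two of them equal, and add variables that are not used.* Let $\sigma\colon I\to J$ be a map and $f\in\mathcal A_I$. Then the family $g_G(v)=f_G(v\circ\sigma)$, $v\in V(G)^J$, is in $\mathcal A_J$. For $f$ given by $(F,u)$, the number $g_G(v)$ counts $h\in\mathrm{Hom}(F,G)$ with $h(u(i))=v_{\sigma(i)}$. Identify $u(i)$ with $u(i')$ whenever $\sigma(i)=\sigma(i')$; every counted $h$ is constant on the classes. If a loop arises, $g=0$. Otherwise put label $\sigma(i)$ on the class of $u(i)$, and for each $j\in J\setminus\sigma(I)$ add an isolated vertex with label $j$, whose image is forced to be $v_j$. For the tree decomposition, apply the quotient map to all bags, and attach to the node whose bag contained $u(I)$ a new node whose bag is the set of the at most $|J|\le k+1$ label vertices. Connectivity holds because all identified vertices shared a bag.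

**(d) Summation.** *This removes a variable.* If $f\in\mathcal A_I$ and $i\in I$, then $\sum_{x\in V(G)}f_G(v,x)$, with $x$ in position $i$, is in $\mathcal A_{I\setminus\{i\}}$. For $(F,u)$, just forget the label $i$: summing over $x$ removes the condition on $h(u(i))$, and the bag that contained $u(I)$ still contains the remaining labels.

In short, any expression built by (a)–(d) with at most $k+1$ variables in use at a time stays in these sets.

## The transfer theorem by induction on the $k$-expression

Let $F$ be a $k$-labelled graph built by a $k$-expression, and let $A_l$ be the set of its vertices labelled $l$.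

**Definition (types).** A *type* is a map $\lambda\colon[k]\to\{*,\mathsf p,\mathsf n\}$, where $\mathsf p$ stands for "point", $\mathsf n$ for "neighborhood", and $*$ for "no condition". Put $I_\lambda=\{l:\lambda(l)\ne*\}$. For $v\in V(G)^{I_\lambda}$ let $P^\lambda_{F,G}(v)$ be the number of $h\in\mathrm{Hom}(F,G)$ with
$$h(A_l)\subseteq\{v_l\}\ \text{ if }\lambda(l)=\mathsf p,\qquad h(A_l)\subseteq N_G(v_l)\ \text{ if }\lambda(l)=\mathsf n .$$

For example, if $F$ consists of $a$ isolated vertices labelled $1$ and $b$ labelled $2$, and $\lambda(1)=\mathsf p$, $\lambda(2)=\mathsf n$, with $*$ elsewhere, then $P^\lambda_{F,G}(v_1,v_2)=\deg(v_2)^b$. A type records conditions that later operations will impose.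

**Claim.** For every $F$ and $\lambda$ there is $f\in\mathcal A_{I_\lambda}$ with $f_G=P^\lambda_{F,G}$ for every $C_4$-free $G$.

If $\lambda\equiv*$, then $I_\lambda=\emptyset$ and $P^\lambda_{F,G}=\hom(F,G)$, so the Claim gives the displayed identity of Theorem 2. If moreover $G\equiv_{\mathcal{TW}_k}H$ with both $C_4$-free, then all $\hom(F_r,G)=\hom(F_r,H)$, and so $\hom(F,G)=\hom(F,H)$. It remains to prove the Claim, by induction on the expression. From now on $G$ is $C_4$-free, we drop $G$ from the notation, and "$P^\lambda_F\in\mathcal A$" means agreement, on $C_4$-free graphs, with a member of $\mathcal A_{I_\lambda}$. Note that $|I_\lambda|\le k$.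

**Step 1: a single vertex.** This starts the induction. If the vertex has label $i$, the conditions at all other labels are empty, and $P^\lambda_F$ is $\sum_x1$, $1$, or $\sum_x[xv_i\in E]$ according as $\lambda(i)=*,\mathsf p,\mathsf n$. At most $k+1$ variables are used: those of $I_\lambda$ and $x$.

**Step 2: disjoint union.** This shows that unions are products. The set of vertices labelled $l$ in $F_1\sqcup F_2$ is the union of the two sets, and the condition at $l$ is a condition on each part separately. So $P^\lambda_{F_1\sqcup F_2}=P^\lambda_{F_1}\cdot P^\lambda_{F_2}$, and (b) applies.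

**Step 3: relabelling.** This shows that relabellings are substitutions. Let $F$ arise from $F'$ by relabelling $i\to j$, $i\ne j$, and let $A'_l$ be the label sets of $F'$. Then $A_i=\emptyset$ and $A_j=A_i'\cup A_j'$, so the condition $\lambda(j)$ with its vertex $v_j$ must hold on $A'_i$ and on $A'_j$, and $\lambda(i)$ is irrelevant. Let $\lambda'$ agree with $\lambda$ except that $\lambda'(i)=\lambda(j)$. Define $\sigma\colon I_{\lambda'}\to I_\lambda$ by $\sigma(i)=j$ (if $i\in I_{\lambda'}$, which means $j\in I_\lambda$) and $\sigma(l)=l$ otherwise. Then $P^\lambda_F(v)=P^{\lambda'}_{F'}(v\circ\sigma)$, and (c) applies.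

**Step 4: splitting a join.** This writes the count at a join as three simpler counts, using $C_4$-freeness for the first time. Let $F$ arise from $F'$ by joining labels $i\ne j$; the label sets do not change. If $A_i$ or $A_j$ is empty, then $F=F'$ and there is nothing to do. Assume both are nonempty. A map $h\in\mathrm{Hom}(F',G)$ is in $\mathrm{Hom}(F,G)$ if and only if every vertex of $h(A_i)$ is adjacent to every vertex of $h(A_j)$. In that case $h(A_i)\cap h(A_j)=\emptyset$, and since $G$ is $C_4$-free one of the two sets is a singleton. So $h\in\mathrm{Hom}(F,G)$ if and only if at least one of the following holds: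

- $(\alpha)$ there is $x$ with $h(A_i)=\{x\}$ and $h(A_j)\subseteq N(x)$;
- $(\beta)$ there is $y$ with $h(A_j)=\{y\}$ and $h(A_i)\subseteq N(y)$.

Both hold if and only if $h(A_i)=\{x\}$ and $h(A_j)=\{y\}$ with $xy\in E(G)$. The vertices $x,y$ are determined by $h$, because $A_i,A_j\ne\emptyset$. Hence
$$P^\lambda_F=S_\alpha+S_\beta-S_{\alpha\beta}, \tag{2}$$
where $S_\alpha,S_\beta,S_{\alpha\beta}$ count the $h\in\mathrm{Hom}(F',G)$ that satisfy the conditions of $\lambda$ and, respectively, $(\alpha)$, $(\beta)$, both.

**Step 5: notation for the three terms.** This fixes the functions supplied by the induction hypothesis. Let $I'=I_\lambda\setminus\{i,j\}$ and $v'=v|_{I'}$; then $|I'|\le k-2$. For $a,b\in\{\mathsf p,\mathsf n\}$ let $Q^{ab}(v',x,y)$ be $P_{F'}$ for the type that equals $\lambda$ outside $\{i,j\}$, equals $a$ at $i$ with variable $x$, and equals $b$ at $j$ with variable $y$. By induction these lie in $\mathcal A$. Let $C_i(x)$ be $1$, $[x=v_i]$, $[xv_i\in E]$ according as $\lambda(i)=*,\mathsf p,\mathsf n$, and define $C_j(y)$ likewise with $v_j$. Thus $C_i(x)$ says that the condition of $\lambda$ at $i$ holds for a map with $h(A_i)=\{x\}$. Also, since $A_i\ne\emptyset$,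 the condition $h(A_i)\subseteq\{x\}$ is the same as $h(A_i)=\{x\}$.

A warning about the count: $v'$ together with $v_i,v_j,x,y$ may be $k+2$ variables, one too many. In each sum below $y$ is summed away before $v_i$ enters.

**Step 6: the term $S_{\alpha\beta}$.** This handles maps for which both sides collapse. We have
$$S_{\alpha\beta}=\sum_xC_i(x)\,R(v',v_j,x),\qquad R(v',v_j,x)=\sum_yC_j(y)\,[xy\in E]\,Q^{\mathsf{pp}}(v',x,y).$$
For $R$ the variables are $v',v_j,x,y$; for the outer sum they are $v',v_i,v_j,x$. Each list has at most $(k-2)+3=k+1$ members. (If $\lambda(i)=*$ or $\lambda(j)=*$, the variable $v_i$ or $v_j$ is absent.) So $S_{\alpha\beta}\in\mathcal A$ by (a)–(d).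

**Step 7: the term $S_\alpha$.** This handles maps with $h(A_i)=\{x\}$ and $h(A_j)\subseteq N(x)$, where $A_j$ may already be under a condition from $\lambda$. There are three cases.

If $\lambda(j)=*$, there is no further condition on $A_j$, and the same vertex $x$ serves as the point for $i$ and as the center of the neighborhood for $j$:
$$S_\alpha=\sum_xC_i(x)\,Q^{\mathsf{pn}}(v',x,x).$$

If $\lambda(j)=\mathsf p$, then $A_j\ne\emptyset$ forces $h(A_j)=\{v_j\}$, and $v_j$ must be in $N(x)$:
$$S_\alpha=\sum_xC_i(x)\,[xv_j\in E]\,Q^{\mathsf{pp}}(v',x,v_j).$$

If $\lambda(j)=\mathsf n$, we need $\emptyset\ne h(A_j)\subseteq N(x)\cap N(v_j)$. This is the collision of two neighborhoods, and $C_4$-freeness is used for the second time. For $x=v_j$ the condition is $h(A_j)\subseteq N(v_j)$. For $x\ne v_j$ there is at most one common neighbor of $x$ and $v_j$, so the condition means that $h(A_j)=\{y\}$ for a common neighbor $y$. Thus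
$$S_\alpha=C_i(v_j)\,Q^{\mathsf{pn}}(v',v_j,v_j)+\sum_xC_i(x)\bigl(1-[x=v_j]\bigr)\sum_y[xy\in E]\,[v_jy\in E]\,Q^{\mathsf{pp}}(v',x,y).$$

In each case at most $k+1$ variables are in use at a time: $v',v_j,x,y$ for the inner sum, and $v',v_i,v_j,x$ for the outer one. The arguments $(v',x,x)$, $(v',x,v_j)$, $(v',v_j,v_j)$ are substitutions as in (c). So $S_\alpha\in\mathcal A$ by (a)–(d).

**Step 8: the term $S_\beta$.** This completes (2). Exchange the roles of $i$ and $j$, of $x$ and $y$, and use $Q^{\mathsf{np}}$ in place of $Q^{\mathsf{pn}}$.

All terms in (2) are in $\mathcal A$. This proves the Claim and Theorem 2. $\blacksquare$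

Two checks of the machine. For $K_{a,b}$, join the graph with $a$ isolated vertices labelled $1$ and $b$ labelled $2$, with $\lambda\equiv*$. Then $S_\alpha=\sum_x\deg(x)^b$, $S_\beta=\sum_y\deg(y)^a$, and $S_{\alpha\beta}=\sum_x\sum_y[xy\in E]$, which is (1). For $K_4$, join a $K_2$ with both vertices labelled $1$ to a $K_2$ with both labelled $2$. An edge never maps to a single point, so all three terms vanish and the result is $0$. Indeed, homomorphisms from $K_4$ are injective, and $K_4$ contains $C_4$.

## Twisting a subdivided base graph

We turn to Theorem 3: graphs that are $C_4$-free, not isomorphic, and agree on all counts from treewidth at most $k$. The construction is of Cai–Fürer–Immerman type.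

**Definition.** Let $B$ be a connected graph with at least one edge. Let $B'$ be its $1$-subdivision: the vertex set is $V(B)\sqcup E(B)$, and $v\sim e$ if and only if $v\in e$. Let $E(v)$ be the set of edges of $B$ at $v$. For $U\subseteq V(B)$ let $X_U=X_U(B)$ be the following graph. Its vertices are

- $(v,S)$ with $v\in V(B)$, $S\subseteq E(v)$, $|S|\equiv[v\in U]\pmod2$, and
- $(e,i)$ with $e\in E(B)$, $i\in\mathbb F_2$.

Its edges are given by $(v,S)\sim(e,i)$ if and only if $v\in e$ and $i=[e\in S]$.

The graph $X_U$ is bipartite, and $p\colon(v,S)\mapsto v$, $(e,i)\mapsto e$ is a homomorphism $X_U\to B'$. Fix $u\in V(B)$ and put $X^0=X_\emptyset$ and $X^1=X_{\{u\}}$.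

*Example.* Let $B$ be a triangle, so $B'=C_6$. At a vertex $v$ with edges $e,f$ the even sets are $\emptyset$ and $\{e,f\}$. The first is adjacent to $(e,0),(f,0)$ and the second to $(e,1),(f,1)$: passing through $v$ keeps the bit. The odd sets are $\{e\}$ and $\{f\}$, adjacent to $(e,1),(f,0)$ and to $(e,0),(f,1)$: passing through $v$ flips the bit. Each $(e,i)$ has exactly one neighbor over each end of $e$, so $X^0$ and $X^1$ are $2$-regular. In $X^0$ a walk closes up after one round, so $X^0=2C_6$. In $X^1$ the bit is flipped once per round, at $u$, so a walk closes up after two rounds and $X^1=C_{12}$. These agree on all trees, and $C_6$ separates them, since only $X^0$ has a cycle lying once over $B'$. It is the opening example with the lengths doubled.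

**Lemma A.** If $B$ has maximum degree at most $3$, then $X_U$ is $C_4$-free.

*Proof.* Since $X_U$ is bipartite, a $C_4$ would contain two distinct vertices $(v,S),(w,T)$ with two common neighbors. If $v\ne w$, a common neighbor is some $(e,i)$ with $e=vw$ and $i=[e\in S]$, so there is at most one. If $v=w$, then $S\ne T$ have the same parity, so they differ in at least two elements of $E(v)$. As $|E(v)|\le3$, they agree on at most one edge $e\in E(v)$, and a common neighbor $(e,i)$ requires agreement on $e$, with $i=[e\in S]=[e\in T]$. So again there is at most one. $\square$

The degree bound is needed: if $E(v)=\{e,f,g,g'\}$ with $v\notin U$, then $(v,\emptyset)$ and $(v,\{e,f\})$ have the common neighbors $(g,0)$ and $(g',0)$.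

**Lifts.** For $\varphi\in\mathrm{Hom}(F,B')$, a *lift* of $\varphi$ to $X_U$ is an $h\in\mathrm{Hom}(F,X_U)$ with $p\circ h=\varphi$. Let $N_U(\varphi)$ be the number of lifts. Sorting homomorphisms $h$ by $p\circ h$ gives
$$\hom(F,X_U)=\sum_{\varphi\in\mathrm{Hom}(F,B')}N_U(\varphi). \tag{3}$$

**Lemma B.** $N_\emptyset(\varphi)>0$ and $N_U(\varphi)\in\{0,N_\emptyset(\varphi)\}$.

*Proof.* Map $a\in V(F)$ to $(\varphi(a),\emptyset)$ if $\varphi(a)\in V(B)$ and to $(\varphi(a),0)$ if $\varphi(a)\in E(B)$. This is a lift to $X_\emptyset$, since $0=[e\in\emptyset]$. Now suppose $h_1$ is a lift to $X_U$. Add $h_1$ componentwise, by the rules $(v,S)+(v,S_1)=(v,S\triangle S_1)$ and $(e,i)+(e,i_1)=(e,i+i_1)$. If $|S|$ and $|S_1|$ have parities $\epsilon$ and $\epsilon_1$, then $|S\triangle S_1|$ has parity $\epsilon+\epsilon_1$, and $[e\in S\triangle S_1]=[e\in S]+[e\in S_1]$ in $\mathbb F_2$, so edges are respected. Hence adding $h_1$ takes lifts to $X_U$ to lifts to $X_\emptyset$ and back, and doing it twice is the identity. These are mutually inverse bijections. $\square$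

So everything reduces to a yes/no question: which $\varphi$ have a lift to $X^1$ at all?

**Lemma C.** $\hom(B',X^0)>\hom(B',X^1)$. In particular $X^0\not\cong X^1$.

*Proof.* By (3) and Lemma B it suffices that $\varphi=\mathrm{id}_{B'}$ has no lift to $X^1$. Suppose $v\mapsto(v,S_v)$, $e\mapsto(e,i_e)$ is one. Then $[e\in S_v]=i_e$ for all $v\in e$. Each edge has two ends, so $\sum_v|S_v|\equiv\sum_e2i_e\equiv0\pmod2$. But $|S_v|\equiv[v=u]$, so $\sum_v|S_v|\equiv1\pmod2$, a contradiction. $\square$

## Havens hide the twist

A map $\varphi$ fails to lift to $X^1$ because of one parity defect at $u$. The defect can be moved along a path of $B$ by changing bits on the edges of the path. When $F$ has small bags, each bag sees only a few vertices of $B$, and the defect can be kept at a vertex that the bag does not see. To move it from bag to bag consistently, one needs large places to hide that are compatible with each other.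

**Definition.** An *$s$-haven* of $B$ is a map $\rho$ that assigns to each $X\subseteq V(B)$ with $|X|\le s$ the vertex set $\rho(X)$ of a component of $B-X$, such that $X\subseteq Y$ implies $\rho(Y)\subseteq\rho(X)$.

*Example.* A cycle has a $2$-haven: for $|X|\le1$ let $\rho(X)=V(B)\setminus X$, which is connected, and for $|X|=2$ let $\rho(X)$ be any component of $B-X$. The path $abc$ has no $2$-haven. By symmetry we may assume $\rho(\{b\})=\{a\}$; then $\rho(\{a,b\})=\{c\}$ is not contained in $\rho(\{b\})$.

**Lemma D.** If $B$ has an $s$-haven $\rho$ with $s\ge1$, then $X^0\equiv_{\mathcal{TW}_{s-1}}X^1$.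

*Proof.* Let $F$ have a tree decomposition $(T,\beta)$ with bags of size at most $s$, and let $\varphi\in\mathrm{Hom}(F,B')$. If every such $\varphi$ has a lift to $X^1$, then $N_{\{u\}}(\varphi)=N_\emptyset(\varphi)$ for all $\varphi$ by Lemma B, and (3) gives $\hom(F,X^1)=\hom(F,X^0)$. So we construct a lift.

**Step 1: hiding places.** This chooses, for each bag, a vertex of $B$ that the bag does not see. Fix for every edge $e$ of $B$ one endpoint $\mathrm{end}(e)$. For $A\subseteq V(B')$ put
$$\widehat A=(A\cap V(B))\cup\{\mathrm{end}(e):e\in A\cap E(B)\}.$$
Then $|\widehat A|\le|A|$, and $A\subseteq A'$ implies $\widehat A\subseteq\widehat{A'}$. For $x\in V(T)$ let $X_x=\widehat{\varphi(\beta(x))}$. Then $|X_x|\le s$, and we pick $u_x\in\rho(X_x)$.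

**Step 2: flip sets.** This chooses, for each node, a set of edges that moves the defect from $u$ to $u_x$. We want $J_x\subseteq E(B)$ with
$$|J_x\cap E(w)|\text{ is odd}\iff\text{exactly one of }w=u_x,\ w=u\text{ holds}\qquad(w\in V(B)). \tag{4}$$
Root $T$ at a node $r$, and let $J_r$ be the edge set of a $u_r$–$u$ path in $B$, which exists since $B$ is connected (it is empty if $u_r=u$). In a path the vertices of odd degree are its two distinct ends, so (4) holds at $r$. Suppose $J_x$ is chosen and $y$ is a child of $x$. Let $Z=\widehat{\varphi(\beta(x)\cap\beta(y))}$. Then $Z\subseteq X_x$ and $Z\subseteq X_y$, so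
$$u_x\in\rho(X_x)\subseteq\rho(Z),\qquad u_y\in\rho(X_y)\subseteq\rho(Z).$$
Since $\rho(Z)$ is connected, there is a $u_x$–$u_y$ path $Q$ in $B[\rho(Z)]$. Put $J_y=J_x\triangle E(Q)$. Modulo $2$, $|J_y\cap E(w)|$ is $[w=u_x]+[w=u]$ plus $[w=u_x]+[w=u_y]$, that is, $[w=u_y]+[w=u]$. So (4) holds for $y$.

**Step 3: local lifts.** This turns the flip sets into maps on bags. For $a\in\beta(x)$ put
$$h_x(a)=(w,\,J_x\cap E(w))\ \text{ if }\varphi(a)=w\in V(B),\qquad h_x(a)=(e,\,[e\in J_x])\ \text{ if }\varphi(a)=e\in E(B).$$
The values lie in $X^1$: if $w\in\varphi(\beta(x))\cap V(B)$, then $w\in X_x$, so $w\ne u_x$, and by (4) $|J_x\cap E(w)|$ is odd if and only if $w=u$. Edges are respected: if $ab\in E(F)$ with $a,b\in\beta(x)$, say $\varphi(a)=w\in e=\varphi(b)$, then $[e\in J_x\cap E(w)]=[e\in J_x]$, so $h_x(a)\sim h_x(b)$.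

**Step 4: gluing.** This shows that the local lifts agree where bags overlap. Let $y$ be a child of $x$, let $a\in\beta(x)\cap\beta(y)$, and take $Z,Q$ from Step 2. The path $Q$ lies in $\rho(Z)$, so it avoids $Z$. If $\varphi(a)=w\in V(B)$, then $w\in Z$, so $w\notin V(Q)$ and $E(Q)\cap E(w)=\emptyset$. If $\varphi(a)=e\in E(B)$, then $\mathrm{end}(e)\in Z$, so $e\notin E(Q)$. In both cases $h_x(a)=h_y(a)$. As $\{x:a\in\beta(x)\}$ is connected in $T$ for each $a$, the $h_x$ combine to a well-defined map $h$ on $V(F)$ with $p\circ h=\varphi$. Every edge of $F$ lies in a bag, so $h$ is a homomorphism and hence a lift of $\varphi$ to $X^1$. $\square$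

The triangle is consistent with this. It has a $2$-haven, and Lemma D says that $2C_6$ and $C_{12}$ agree on forests, as we saw.

## Complete graphs stretched to maximum degree three

We need base graphs with havens of large order, and Lemma A wants maximum degree at most $3$. The complete graph $K_N$ has good havens but large degrees. The remedy is to stretch each vertex into a path, with one path vertex for each edge of $K_N$. For later use we repeat the pattern $M$ times along the paths.

**Definition.** For $N\ge2$ and $M\ge1$ let $B_{N,M}$ have the vertices $p^r_{ij}$ with $1\le r\le M$ and $i,j\in[N]$, $i\ne j$. For each $i$ the vertices $p^r_{ij}$, ordered lexicographically by $(r,j)$, form a path $P_i$. In addition there are the *link* edges $p^r_{ij}p^r_{ji}$.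

For instance, $B_{3,1}$ has three paths with two vertices each and three links, and it is a $6$-cycle. In general each vertex has at most two neighbors on its path and exactly one link, which leads to another path. So $B_{N,M}$ is simple with maximum degree at most $3$. It is connected, because any two paths are joined by a link, and it has an edge.

**Lemma E.** $B_{N,1}$ has an $(N-1)$-haven.

*Proof.* Let $B=B_{N,1}$ and $|X|\le N-1$. Some path $P_i$ is disjoint from $X$; call such a path untouched by $X$. Any two untouched paths are joined by a link with both ends outside $X$, so one component of $B-X$ contains all untouched paths. Let $\rho(X)$ be this component. If $X\subseteq Y$, then $\rho(Y)$ is disjoint from $Y\supseteq X$ and so it is connected in $B-X$. It contains a path untouched by $Y$, which is also untouched by $X$ and hence lies in $\rho(X)$. So $\rho(Y)$ meets $\rho(X)$, and $\rho(Y)\subseteq\rho(X)$. $\square$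

*Proof of Theorem 3.* Take $B=B_{k+2,1}$. By Lemma E it has a $(k+1)$-haven, so $X^0\equiv_{\mathcal{TW}_k}X^1$ by Lemma D with $s=k+1$. The two graphs are bipartite by construction, $C_4$-free by Lemma A, and non-isomorphic by Lemma C. $\blacksquare$

With Theorem 2 this completes the proof of Theorem 1. For every fixed $k\ge2$, homomorphism counts from graphs of cliquewidth at most $k$ do not determine graphs up to isomorphism, not even bipartite $C_4$-free graphs, and not even when all non-bipartite graphs are added to the class. Graphs of rank-width $r$ have cliquewidth at most $2^{r+1}-1$ (Oum–Seymour, *Approximating clique-width and branch-width*, JCTB 2006), so the same holds for the class of graphs of rank-width at most $r$.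

## Cubic expanders and a linear bound on $k$

How large may $k$ be in terms of the number of vertices?

**Theorem 4 (linear order of magnitude).** There are $c>0$ and $n_0$ such that for all $n\ge n_0$ there are non-isomorphic $n$-vertex bipartite $C_4$-free graphs of maximum degree at most $4$ that are $\equiv_{\mathcal F_k}$ for all $2\le k\le cn$. Conversely, for $n\ge2$, if $|V(G)|=n$ and $G\equiv_{\mathcal F_n}H$, then $G\cong H$.

**Step 1: base graphs.** This replaces $B_{k+2,1}$, which has $(k+2)(k+1)$ vertices, by graphs that are linear in the haven order. By Bollobás (*The isoperimetric number of random regular graphs*, European J. Combin. 1988) there are constants $h>0$ and $m_0$ such that for each even $m\ge m_0$ there is a cubic graph $B$ on $m$ vertices in which every $C\subseteq V(B)$ with $1\le|C|\le m/2$ has at least $h|C|$ edges leaving it. In particular $B$ is connected, since otherwise a smallest component would have no edge leaving it.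

**Step 2: havens from expansion.** This shows that $B$ has an $s$-haven, where $s$ is the largest integer less than $\frac{hm}{3+h}$. Let $|X|<\frac{hm}{3+h}$. Suppose all components $C$ of $B-X$ had at most $m/2$ vertices. All edges leaving a component end in $X$, edges leaving different components are different, and $X$ meets at most $3|X|$ edges. So
$$h(m-|X|)\le\sum_Ch|C|\le3|X|,$$
that is, $|X|\ge\frac{hm}{3+h}$, a contradiction. So $B-X$ has a component $\rho(X)$ with more than $m/2$ vertices, and it is unique because two such components would overlap. If $X\subseteq Y$, then $\rho(Y)$ is connected in $B-X$ and lies in a component of $B-X$, which has more than $m/2$ vertices and so is $\rho(X)$.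

**Step 3: the pair on $7m$ vertices.** This applies the earlier results. If $s\ge3$, then by Lemmas A, C, D and Theorem 2 the graphs $X^0(B),X^1(B)$ are non-isomorphic, bipartite, $C_4$-free, and $\equiv_{\mathcal F_k}$ for all $2\le k\le s-1$; note that $\mathcal{TW}_k\subseteq\mathcal{TW}_{s-1}$. Over each of the $m$ vertices of $B$ there are $4$ subsets of the required parity, and over each of the $\frac{3m}2$ edges there are $2$ vertices, so each graph has $4m+2\cdot\frac{3m}2=7m$ vertices. A vertex $(v,S)$ has one neighbor for each of the three edges in $E(v)$, so its degree is $3$. For $(e,i)$ and an end $v$ of $e$, membership of $e$ in $S$ is prescribed, and the remaining two edges at $v$ can be chosen in $2$ ways with the right parity, so its degree is $2+2=4$.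

**Step 4: every large $n$.** This fills the gaps between multiples of $14$. Given $n$ large, take the largest even $m$ with $7m\le n$, so $m\ge\frac n7-2$, and add $n-7m$ isolated vertices to both graphs. The new graphs are bipartite, $C_4$-free, and of maximum degree at most $4$. They are not isomorphic, since $X^0$ and $X^1$ have no isolated vertices and are recovered by deleting the isolated ones.

They are still $\equiv_{\mathcal F_k}$. Indeed, $\hom(F,\cdot)$ is the product of the counts from the components of $F$, and these components are in $\mathcal F_k$: delete from a $k$-expression of $F$ all vertices outside the component. So it suffices to consider connected $F$. If $F$ has an edge, no vertex of $F$ can go to an isolated vertex, and $\hom(F,\cdot)$ is unchanged. If $F=K_1$, both counts increase by $n-7m$.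

Finally
$$s-1\ge\frac{hm}{3+h}-2\ge\frac{h}{3+h}\Bigl(\frac n7-2\Bigr)-2\ge cn\qquad\text{with }c=\frac h{14(3+h)}$$
for all $n\ge n_0$, where $n_0$ is chosen large enough for this inequality, for $m\ge m_0$, and for $cn\ge2$ (so that $s\ge3$). This proves the first part.

**Step 5: the converse.** This shows that cliquewidth $n$ is enough for graphs on $n$ vertices. Let $|V(G)|=n\ge2$ and $G\equiv_{\mathcal F_n}H$. From $F=K_1$ we get $|V(H)|=n$. Every graph on at most $n$ vertices has cliquewidth at most $n$: give the vertices distinct labels and create each edge by a join. So $\hom(F,G)=\hom(F,H)$ whenever $|V(F)|\le n$.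

Let $\mathrm{inj}(F,G)$ be the number of injective homomorphisms. Sorting homomorphisms by the partition of $V(F)$ into preimages of points gives
$$\hom(F,\cdot)=\sum_\theta\mathrm{inj}(F/\theta,\cdot),$$
where $\theta$ runs over the partitions of $V(F)$ into independent sets and $F/\theta$ is the quotient with parallel edges deleted. The partition into singletons contributes $\mathrm{inj}(F,\cdot)$, and all other quotients have fewer vertices. By induction on $|V(F)|$, $\mathrm{inj}(F,G)=\mathrm{inj}(F,H)$ whenever $|V(F)|\le n$. So $\mathrm{inj}(G,H)=\mathrm{inj}(G,G)>0$ and $\mathrm{inj}(H,G)=\mathrm{inj}(H,H)>0$. Since $|V(G)|=|V(H)|$, there are bijective homomorphisms in both directions, and hence $|E(G)|=|E(H)|$. A bijective homomorphism $G\to H$ is then a bijection on edges as well, so it is an isomorphism. $\blacksquare$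

## How much treewidth the transfer theorem needs

Theorem 2 replaces cliquewidth $k$ by treewidth $k$. We now see how much smaller a treewidth could do.

**Theorem 5 (Theorem 2 is optimal up to an additive $2$).** Let $\tau(k)$ be the least $t$ such that $\equiv_{\mathcal{TW}_t}$ implies $\equiv_{\mathcal F_k}$ on $C_4$-free graphs. Then $\max(2,k-2)\le\tau(k)\le k$ for all $k\ge2$. In particular $\tau(2)=2$.

The bound $\tau(k)\le k$ is Theorem 2. If some $t$ has the required property, so does every larger $t$, because $\mathcal{TW}_t\subseteq\mathcal{TW}_{t+1}$. So to show $\tau(k)\ge t+1$ it suffices to exhibit one pair of $C_4$-free graphs that is $\equiv_{\mathcal{TW}_t}$ but not $\equiv_{\mathcal F_k}$.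

**Step 1: $\tau(k)\ge2$.** This is the opening example. The graphs $C_6$ and $2C_3$ are $C_4$-free. They agree on trees, hence on forests by multiplicativity, so they are $\equiv_{\mathcal{TW}_1}$. But $K_3\in\mathcal F_2\subseteq\mathcal F_k$ has $0$ and $12$ homomorphisms to them.

For $\tau(k)\ge k-2$ we may assume $k\ge4$, by Step 1. Put $N=k-2\ge2$ and $B=B_{N,N+1}$. The pair will be $X^0(B),X^1(B)$, and the separating graph will be $B'$, as in Lemma C. So we want a haven of large order in $B$ and, at the same time, small cliquewidth of $B'$.

**Step 2: $B$ has an $N$-haven.** This is one better than Lemma E, and it is the reason for the $N+1$ repetitions. Let $|X|\le N$. If some $P_i$ is untouched by $X$, let $\rho(X)$ be the component of $B-X$ containing all untouched paths; they are pairwise linked. Otherwise $|X|=N$, and $X$ meets each $P_i$ exactly once. The $N+1$ sets $R_r=\{p^r_{ij}:i\ne j\}$ are disjoint, so some $R_r$ is disjoint from $X$. Each $R_r$ induces a connected subgraph: for fixed $i$ the vertices $p^r_{ij}$ are consecutive on $P_i$, and these $N$ path segments are pairwise linked. Take the smallest $r$ with $R_r\cap X=\emptyset$, and let $\rho(X)$ be the component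 containing $R_r$.

For monotonicity let $X\subsetneq Y$, $|Y|\le N$. If $Y$ leaves a path untouched, that path is untouched by $X$ as well and lies in both $\rho(Y)$ and $\rho(X)$; since $\rho(Y)$ is connected in $B-X$, we get $\rho(Y)\subseteq\rho(X)$. Otherwise $|Y|=N$ and $Y$ meets each path once. Choose $y\in Y\setminus X$, say $y\in P_i$. Since $y$ is the only vertex of $Y$ on $P_i$, the path $P_i$ is untouched by $X$, so $P_i\subseteq\rho(X)$. Moreover $\rho(Y)$ contains some $R_r$, which contains a vertex of $P_i$ because $N\ge2$. So $\rho(Y)$ meets $\rho(X)$, it is connected in $B-X$, and $\rho(Y)\subseteq\rho(X)$.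

By Lemmas A and D, $X^0(B)$ and $X^1(B)$ are $C_4$-free and $\equiv_{\mathcal{TW}_{N-1}}$, that is, $\equiv_{\mathcal{TW}_{k-3}}$. By Lemma C they are distinguished by $B'$.

**Step 3: $B'$ has cliquewidth at most $N+2=k$.** This puts the separating graph into $\mathcal F_k$. We use the $N+2$ labels $0$ (finished), $1,\dots,N$, and $N+1$. Process the links $p^r_{ij}p^r_{ji}$, $i<j$, in lexicographic order of $(r,i,j)$. For a fixed path $P_i$, the links at $P_i$ in round $r$ are those of the pairs $(j,i)$ with $j<i$ and those of the pairs $(i,j)$ with $j>i$. The order visits first the partners $j<i$ increasingly and then the partners $j>i$ increasingly. So the vertices of $P_i$ are visited in path order. Every vertex of $P_i$ is an end of exactly one link, so each is visited once.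

Between links we maintain the following invariant: label $i$, for $1\le i\le N$, is carried exactly by the last vertex of $P_i$ constructed so far, if there is one; all other vertices have label $0$; and label $N+1$ is unused.

To *advance* $P_i$ to its next vertex $a$: if $P_i$ has not been started, add $a$ with label $i$. Otherwise do the following twice, first with $z$ the subdivision vertex of the path edge leading to $a$, and then with $z=a$: add $z$ with label $N+1$, join labels $N+1$ and $i$, relabel $i\to0$, relabel $N+1\to i$. Each of the two joins adds exactly one edge, because label $i$ is carried by a single vertex, and at the end $a$ alone carries label $i$.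

To *process a link* between $P_i$ and $P_j$: advance $P_i$ and $P_j$, so that labels $i$ and $j$ are carried exactly by the two ends of the link. Then add the subdivision vertex of the link with label $N+1$, join $N+1$ with $i$ and with $j$, and relabel $N+1\to0$. The invariant holds again.

All vertices of $B$, all subdivision vertices of path edges and links, and exactly the edges of $B'$ are created. So $B'\in\mathcal F_k$.

By Steps 2 and 3, $\equiv_{\mathcal{TW}_{k-3}}$ does not imply $\equiv_{\mathcal F_k}$ on $C_4$-free graphs, so $\tau(k)\ge k-2$. For $k=2$ the bounds give $\tau(2)=2$. $\blacksquare$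

For $k\ge3$ this argument leaves $\tau(k)\in\{k-2,k-1,k\}$, and for $k=3$ the bounds give $\tau(3)\in\{2,3\}$; the exact value is not determined here.
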